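# Hölder's inequality for the Segal–Bargmann $L^p$ pairing is not saturated when $p\neq 2$

## 1. A first guess for the constant, tried on exponentials and monomials

We pair two holomorphic functions against a Gaussian measure, and Hölder's inequality bounds the pairing with an explicit constant. For a single pair of functions the bound is never attained. So the answer one first guesses is: the constant can be lowered. The guess will turn out to be right, but the reason just given does not prove it: a supremum of numbers that are all smaller than $C$ may well be $C$. Let us set up the question and test the guess.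

Fix $n\in\mathbb N$ and $\alpha>0$. Let $\lambda^n$ be Lebesgue measure on $\mathbb C^n$, and for $\beta>0$ let
$$\gamma^n_\beta(dz)=\Big(\frac\beta\pi\Big)^n e^{-\beta|z|^2}\lambda^n(dz),$$
a probability measure.

**Definition.** For $1<p<\infty$, $\mathcal H^n_{p,\alpha}$ is the space of holomorphic $f$ on $\mathbb C^n$ with
$$\|f\|^p_{p,\alpha}=\int_{\mathbb C^n}|f|^p\,d\gamma^n_{\alpha p/2}<\infty .$$
With $\frac1p+\frac1{p'}=1$, $g\in\mathcal H^n_{p,\alpha}$ and $h\in\mathcal H^n_{p',\alpha}$, put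
$$\langle g,h\rangle_\alpha=\int g\bar h\,d\gamma^n_\alpha,\qquad \mathcal R_{p,\alpha}(g,h)=\frac{|\langle g,h\rangle_\alpha|}{\|g\|_{p,\alpha}\|h\|_{p',\alpha}}\quad(g,h\ne0),\qquad C_p=\frac{2}{p^{1/p}p'^{1/p'}},\quad C_p^n=(C_p)^n .$$

Note that the measure in the norm depends on $p$: the condition says exactly that $f(z)e^{-\alpha|z|^2/2}\in L^p(\mathbb C^n,\lambda^n)$. With $s=1/p$ we have $\log C_p=\log2+s\log s+(1-s)\log(1-s)$, so $C_p\ge1$, with equality only for $p=2$.

The map $h\mapsto\langle\cdot,h\rangle_\alpha$ identifies $\mathcal H^n_{p',\alpha}$ with the dual of $\mathcal H^n_{p,\alpha}$, and it is known that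
$$\|h\|_{p',\alpha}\le\|\langle\cdot,h\rangle_\alpha\|^*_{p,\alpha}\le C_p^n\|h\|_{p',\alpha}.$$
Here the first inequality is sharp and the second is Hölder's. It is also known that for $p\ne2$ one has $\mathcal R_{p,\alpha}(g,h)<C_p^n$ for every nonzero pair. The conjecture, from William E. Gryc, Todd Kemp, "On Sharp Constants for Dual Segal–Bargmann $L^p$ Spaces", arXiv:1401.1866 (2014), is that for $p\ne2$
$$\sup_{g}\sup_{h}\mathcal R_{p,\alpha}(g,h)<C_p^n .$$

Now some cases, with $n=1$, $\alpha=1$, $1<p<\infty$.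

*Exponentials.* Let $g=h=e^{\bar az}$ with $a\in\mathbb C$. Since $|e^{\bar az}|e^{-|z|^2/2}=e^{|a|^2/2}e^{-|z-a|^2/2}$, we get $\|g\|_{p,1}=e^{|a|^2/2}$ for every $p$, and $\langle g,g\rangle_1=\|g\|_{2,1}^2=e^{|a|^2}$. So $\mathcal R=1$. The case $a=0$ is the constant function.

*The monomial $z$, for $p=4$.* From $\int|z|^q\,d\gamma^1_\beta=\Gamma(1+\frac q2)\beta^{-q/2}$ we get $\|z\|_{4,1}^4=\frac12$, $\|z\|_{4/3,1}^{4/3}=\Gamma(\frac53)(\frac32)^{2/3}$ and $\langle z,z\rangle_1=1$. Hence $\mathcal R_{4,1}(z,z)\approx1.048$, while $C_4\approx1.140$. The ratio exceeds $1$ but stays clear of $C_4$.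

*Quadratic exponentials.* Let $g=e^{az^2/2}$, $h=e^{bz^2/2}$ with $0<a,b<1$. With $z=x+iy$,
$$\|g\|^p_{p,1}=\frac p{2\pi}\int e^{-\frac p2[(1-a)x^2+(1+a)y^2]}dx\,dy=(1-a^2)^{-1/2},$$
and similarly $\|h\|_{p',1}^{p'}=(1-b^2)^{-1/2}$. Since $\langle z^j,z^k\rangle_1=k!\,\delta_{jk}$,
$$\langle g,h\rangle_1=\sum_{k\ge0}\frac{(ab)^k(2k)!}{4^k(k!)^2}=(1-ab)^{-1/2}.$$
Choose $a^2=1-\frac{2\varepsilon}p$ and $b^2=1-\frac{2\varepsilon}{p'}$. Then
$$\mathcal R_{p,1}(g,h)^2=\frac{(2\varepsilon/p)^{1/p}(2\varepsilon/p')^{1/p'}}{1-ab}=C_p\,\frac{\varepsilon}{1-ab}\ \longrightarrow\ C_p\qquad(\varepsilon\to0),$$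
because $ab=\sqrt{(1-2\varepsilon/p)(1-2\varepsilon/p')}=1-\varepsilon+O(\varepsilon^2)$. So $\mathcal R\to\sqrt{C_p}$.

This last family is instructive. Here $|g|e^{-|z|^2/2}=e^{-(1-a)x^2/2-(1+a)y^2/2}$ becomes flat along the real axis and stays a fixed bump across it. One flat real direction out of two has bought half of the exponent of $C_p$. If a weighted holomorphic function could be flat in both directions, the guess would be in danger. But away from zeros of $g$,
$$\Delta\log\big(|g|e^{-|z|^2/2}\big)=-2 ,$$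
so it cannot be flat, even locally. This curvature will be the whole proof.

In $n$ variables, products $g(z_1)\cdots g(z_n)$ multiply the ratios, so the supremum is at least $C_p^{n/2}$. A second guess would be that everything is multiplicative in $n$. Theorem B below shows that this one is wrong.

## 2. Weighted functions in $L^p(\lambda^n)$, and the two theorems

**Removing $\alpha$.** Let $\tilde f=f(\cdot/\sqrt\alpha)$. Substituting $z=\sqrt\alpha\,w$ turns $\gamma^n_{p/2}(dz)$ into $\gamma^n_{\alpha p/2}(dw)$ and $\gamma^n_1(dz)$ into $\gamma^n_\alpha(dw)$. So $f\mapsto\tilde f$ maps $\mathcal H^n_{p,\alpha}$ isometrically onto $\mathcal H^n_{p,1}$ for every $p$ and preserves the pairing. From now on $\alpha=1$.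

**Weighted functions.** Write $dA$ for Lebesgue measure and $\|\cdot\|_p$ for the norm of $L^p(dA)$. For holomorphic $g,h$ put
$$G=g\,e^{-|z|^2/2},\qquad H=h\,e^{-|z|^2/2},$$
and let $F^p_n$ be the space of such $G$ lying in $L^p$. Then $\|g\|_{p,1}=(p/2\pi)^{n/p}\|G\|_p$ and $\langle g,h\rangle_1=\pi^{-n}\int G\bar H\,dA$. The powers of $\pi$ cancel, and
$$\mathcal R_{p,1}(g,h)=C_p^n\,Q_p(G,H),\qquad Q_p(G,H)=\frac{|\int G\bar H\,dA|}{\|G\|_p\|H\|_{p'}}\le1. \tag{1}$$
So $C_p^n$ is nothing but the change of normalization, and the question is about Hölder's inequality in $L^p(dA)$ for functions of the form holomorphic times $e^{-|z|^2/2}$. Let $A_{p,n}=\sup Q_p(G,H)$ over nonzero $G\in F^p_n$, $H\in F^{p'}_n$. Then $\sup\mathcal R_{p,\alpha}=A_{p,n}C_p^n$.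

We also allow $p\in\{1,\infty\}$, with $\|f\|_{\infty,\alpha}=\sup|f|e^{-\alpha|z|^2/2}$ and $\infty^{1/\infty}=1$. Thus $C_1=C_\infty=2$, and (1) still holds. For example, $e^{z^2/2}$ gives $|G|=e^{-y^2}$: it belongs to $F^\infty_1$ and to no $F^p_1$ with $p<\infty$.

**Theorem A.** For all $n$, all $\alpha>0$ and all $1\le p\le\infty$,
$$\sup_{g,h}\mathcal R_{p,\alpha}(g,h)\le\Big(1-10^{-12}\big(1-\tfrac2p\big)^2\Big)C_p^n .$$
This is $<C_p^n$ whenever $p\ne2$. In particular the conjecture is true.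

**Theorem B.** For all $n$ and $1<p<\infty$,
$$A_{p,n}\ge\frac1{\Gamma(1+\frac p2)^{1/p}\,\Gamma(1+\frac{p'}2)^{1/p'}}\ge\frac2{\sqrt{pp'}}=\sqrt{1-\big(1-\tfrac2p\big)^2}.$$
Consequently
$$10^{-12}\big(1-\tfrac2p\big)^2\le1-A_{p,n}\le\big(1-\tfrac2p\big)^2\qquad\text{for all }n,\ 1\le p\le\infty. \tag{2}$$
In particular:

* $A_{p,n}=1$ if and only if $p=2$.
* $A_{p,n}$ is nonincreasing in $n$, with limit in $[\,2/\sqrt{pp'},1)$ for $1<p<\infty$, $p\ne2$.
* For $1<p<\infty$, $\lim_{n\to\infty}(\sup_{g,h}\mathcal R_{p,\alpha})^{1/n}=C_p$. So the exponential rate $C_p^n$ is optimal, although the constant $C_p^n$ never is for $p\ne2$.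

The exact value of $A_{p,n}$ for $p\neq2$ is not determined here, and $10^{-12}$ is not optimized.

**Remark.** If $A_{p,n}$ were equal to $A_{p,1}^n$ for all $n$, then for $1<p<\infty$, $p\ne2$, Theorem A would give $A_{p,n}\to0$, against Theorem B. So the second guess of Section 1 fails.

## 3. Where passing to a limit pair stops

A sensible first attempt takes normalized pairs with $\int G_k\bar H_k\to A_{p,n}$, extracts a limit pair $(G,H)$, and applies the strict inequality to that pair. The whole plane is available for mass to escape, but there are translations to bring it back. For $n=1$ and $w\in\mathbb C$ put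
$$g_w(\zeta)=g(w+\zeta)\,e^{-\bar w\zeta-|w|^2/2} . \tag{3}$$
This is entire in $\zeta$, and since $|w+\zeta|^2=|w|^2+2\operatorname{Re}(\bar w\zeta)+|\zeta|^2$,
$$|g_w(\zeta)|\,e^{-|\zeta|^2/2}=|G(w+\zeta)| .\tag{4}$$
So $|G|$ can be recentered at any $w$ without leaving the space.

The attempt stops because mass can also spread. In the quadratic family of Section 1, $\sup|G|=1$ and $\|G\|_p^p=\frac{2\pi}p(1-a^2)^{-1/2}\to\infty$ as $a\to1$. So $G/\|G\|_p\to0$ uniformly on $\mathbb C$: whatever translations we apply, the limit is $0$, and strictness for nonzero pairs says nothing about the zero pair. A supremum that is only approached by spreading is not excluded by this argument.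

Two changes get past this. We normalize by the *local* value $G(w)$ instead of the global norm. And we replace strictness by a *local* lower bound for the loss in Hölder's inequality on a disc of fixed radius, proportional to $|G(w)|^p$. Spreading is then harmless, because the local losses are simply added up.

## 4. The equation $\bar\partial\rho=\frac\kappa2v\rho$ and strictness for one pair

Let $n=1$, and recall $\partial=\frac12(\partial_x-i\partial_y)$, $\bar\partial=\frac12(\partial_x+i\partial_y)$; holomorphic functions satisfy $\bar\partial g=0$, antiholomorphic ones $\partial\bar g=0$. Equality in Hölder means that $H$ is a multiple of $|G|^{p-2}G$. So, where $G\neq0$, put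
$$\kappa=2-p,\qquad\rho=\frac{H}{|G|^{p-2}G}=|G|^\kappa\,\frac hg .$$
On a disc where $g$ has no zeros, $\log|G|=\frac12\log g+\frac12\overline{\log g}-\frac12z\bar z$, so $\bar\partial\log|G|=\frac12\overline{g'/g}-\frac12z$. As $h/g$ is holomorphic there,
$$\bar\partial\rho=\kappa\rho\,\bar\partial\log|G|=\frac\kappa2v\rho,\qquad v(z)=\overline{(g'/g)(z)}-z,\qquad\partial v=-1. \tag{5}$$
For instance $g=h=1$ gives $\rho=e^{-\kappa|z|^2/2}$ and $v=-z$.

This already yields strictness for one pair ($1<p<\infty$, $p\ne2$). Equality, after normalization, would give $\rho\equiv1$ wherever $G\ne0$. Then (5) says $0=\frac\kappa2v$, so $v=0$, contradicting $\partial v=-1$.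

We now want to run this contradiction with $\rho$ merely *close* to $1$. Three points need care. First, a small loss controls $|1-\rho|$ in a weighted $L^2$ sense, which says nothing on $\bar\partial\rho$; we therefore integrate (5) against a test function and move the derivative onto it. Second, $v$ is large near zeros of $g$ and may be large elsewhere, so we need points around which $v$ is bounded. Third, these points must carry a fixed part of $\int|G|^p$.

## 5. Proof of Theorem A

**Step 1: reduction to $n=1$ and $1\le p<2$.** We show $A_{p,n}\le A_{p,m}$ for $1\le m\le n$. The case $m=n$ is trivial, so let $m<n$ and write $z=(u,w)\in\mathbb C^m\times\mathbb C^{n-m}$. For fixed $w$, $G(u,w)=e^{-|w|^2/2}\cdot g(u,w)e^{-|u|^2/2}$, and by Fubini the slice $G(\cdot,w)$ is in $L^p$ for a.e. $w$. So it is a constant times an element of $F^p_m$. The same holds for $H$ with $p'$; for an infinite exponent, the supremum over a slice is at most the global one. Using the definition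 of $A_{p,m}$ on each slice and then Hölder in $w$,
$$\Big|\int G\bar H\,dA\Big|\le\int\Big|\int G\bar H\,dA(u)\Big|dA(w)\le A_{p,m}\int\|G(\cdot,w)\|_p\|H(\cdot,w)\|_{p'}\,dA(w)\le A_{p,m}\|G\|_p\|H\|_{p'} .$$
So $A_{p,n}\le A_{p,1}$, and we take $n=1$.

Since $Q_p(G,H)=Q_{p'}(H,G)$, we have $A_{p,1}=A_{p',1}$; also $1-\frac2{p'}=-(1-\frac2p)$. As $p=2$ is trivial, we may assume $1\le p<2$. Then $\kappa=2-p\in(0,1]$ and $\kappa=p(\frac2p-1)\ge|1-\frac2p|$. So it suffices to prove
$$1-A_{p,1}\ge10^{-12}\kappa^2 . \tag{6}$$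
Fix $G\in F_1^p$, $H\in F_1^{p'}$ with $\|G\|_p=\|H\|_{p'}=1$ and, after multiplying by a unimodular constant, $\int G\bar H\ge0$.

**Step 2: the loss in Hölder as an integral controlling $|1-\rho|^2$.** The purpose is to write $1-Q_p$ as the integral of a nonnegative density. If $p>1$ put
$$D=\tfrac1p|G|^p+\tfrac1{p'}|H|^{p'}-\operatorname{Re}(G\bar H);$$
if $p=1$ put $D=|G|-\operatorname{Re}(G\bar H)$, where $|H|\le1$. Then $D\ge0$, by Young's inequality if $p>1$ and by $|H|\le1$ if $p=1$. By the normalization,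
$$\int D\,dA=1-Q_p(G,H). \tag{7}$$
Where $G\ne0$ we have $H=|G|^{p-2}G\rho$, so $H\bar G=|G|^p\rho$, and for $p>1$, $|H|^{p'}=|G|^{(p-1)p'}|\rho|^{p'}=|G|^p|\rho|^{p'}$. Hence
$$D=|G|^p\Lambda(\rho),\qquad\Lambda(\rho)=\tfrac1p+\tfrac1{p'}|\rho|^{p'}-\operatorname{Re}\rho\ \ (p>1),\qquad\Lambda(\rho)=1-\operatorname{Re}\rho,\ |\rho|\le1\ \ (p=1).$$
We claim
$$\Lambda(\rho)\ge\tfrac12|1-\rho|^2. \tag{8}$$
For $p=1$: $\frac12|1-\rho|^2=\frac12+\frac12|\rho|^2-\operatorname{Re}\rho\le1-\operatorname{Re}\rho$. For $p>1$ let $m=p'\geq2$ and $t=|\rho|$. Because $\frac1p=1-\frac1m$,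
$$\tfrac1p+\tfrac{t^m}m-t-\tfrac12(1-t)^2=\tfrac12-\tfrac1m+\tfrac{t^m}m-\tfrac{t^2}2 .$$
This vanishes at $t=1$ and has derivative $t^{m-1}-t$, which is $\le0$ on $[0,1]$ and $\ge0$ on $[1,\infty)$, since $m\ge2$. So it is $\ge0$, and
$$\Lambda(\rho)\ge\tfrac12(1-t)^2+t-\operatorname{Re}\rho=\tfrac12(1+t^2)-\operatorname{Re}\rho=\tfrac12|1-\rho|^2 .$$
This is where $p<2$, that is $p'>2$, is used.

**Step 3: points around which $|G|$ does not grow too fast.** We look for a set that carries half of $\int|G|^p$ and near whose points $g$ is zero-free with $v$ bounded.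

The function $|g_w|^p$ is subharmonic and $|g_w(0)|=|G(w)|$. By the mean value inequality and (4),
$$|G(w)|^p\le\frac1\pi\int_{|\zeta|<1}|G(w+\zeta)|^pe^{p|\zeta|^2/2}\,dA(\zeta)\le\frac{e^{p/2}}\pi\int_{B(w,1)}|G|^p\,dA .$$
Let $S(w)=\max_{|z-w|\le1}|G(z)|$, a continuous function. If the maximum is attained at $z$, then $B(z,1)\subset B(w,2)$, so $S(w)^p\le\frac{e^{p/2}}\pi\int_{B(w,2)}|G|^p\,dA$. We integrate in $w$: each point lies in $B(w,2)$ for a set of $w$ of area $4\pi$, and $\|G\|_p=1$. Thus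
$$\int S^p\,dA\le4e^{p/2}.$$
Put $M=8e$ and
$$\mathcal G=\{w:\ G(w)\ne0,\ S(w)\le M|G(w)|\}.$$
For $g=1$ this is easy to see: $S(w)/|G(w)|$ is $e^{|w|^2/2}$ if $|w|\le1$ and $e^{|w|-1/2}$ if $|w|\ge1$, so $\mathcal G$ is the disc $|w|\le\frac32+\log8$. In general, off $\mathcal G$ we have $|G|\le S/M$, so, as $p\ge1$,
$$\int_{\mathbb C\setminus\mathcal G}|G|^p\,dA\le4e^{p/2}(8e)^{-p}=4(8e^{1/2})^{-p}\le\tfrac12,\qquad\text{hence}\qquad\int_{\mathcal G}|G|^p\,dA\ge\tfrac12. \tag{9}$$

Now let $w\in\mathcal G$ and $f=g_w/g_w(0)$. Then $f(0)=1$, and for $|\zeta|\le1$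
$$|f(\zeta)|=e^{|\zeta|^2/2}\,\frac{|G(w+\zeta)|}{|G(w)|}\le e^{1/2}\cdot8e=8e^{3/2}<36 .$$
So $|f-1|\le37$ on the unit disc, and the Schwarz lemma gives $|f(\zeta)-1|\le37|\zeta|$ for $|\zeta|<1$. Put
$$r=\tfrac1{148}.$$
On $|\zeta|<2r$ we have $|f-1|<\frac12$. So $f$ has no zero there, and its principal logarithm satisfies $|\log f|\le\sum_{k\ge1}|f-1|^k/k=-\log(1-|f-1|)\le\log2$. If $|\zeta|<r$, the disc of radius $r$ about $\zeta$ lies in $|\cdot|<2r$, so Cauchy's estimate (on slightly smaller discs, then in the limit) gives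
$$\Big|\frac{f'}f(\zeta)\Big|\le\frac{\log2}r\qquad(|\zeta|<r). \tag{10}$$
Also $|f-1|<\frac14$ and so $|f|\ge\frac34$ on $|\zeta|<r$. As $p\le2$ and $e^{-r^2}\ge1-r^2>\frac89$,
$$|G(w+\zeta)|^p=|f(\zeta)|^pe^{-p|\zeta|^2/2}|G(w)|^p\ge\tfrac9{16}e^{-r^2}|G(w)|^p\ge\tfrac12|G(w)|^p\qquad(|\zeta|<r). \tag{11}$$

**Step 4: the local lower bound for $\int_B|1-\rho|^2$.** This step makes the contradiction of Section 4 quantitative on $B=B(w,r)$, $w\in\mathcal G$.

On $B(w,2r)$ the function $g$ has no zeros, so $\rho$ and $v$ are smooth there, hence up to $\partial B$, and (5) holds. From (3), $(f'/f)(\zeta)=(g'/g)(w+\zeta)-\bar w$, so at $z=w+\zeta$ we get $v(z)=\overline{(f'/f)(\zeta)}-\zeta$. By (10),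
$$|v|\le\frac{\log2}r+r\le\frac{0.7}r\quad\text{on }B, \tag{12}$$
because $\log2+r^2<0.6932+0.0001<0.7$.

Put $\sigma=\rho-1$, so that $\bar\partial\sigma=\frac\kappa2v(1+\sigma)$. We test against
$$\eta(z)=(1-s)^2,\qquad s=|z-w|^2/r^2,$$
which vanishes together with its gradient on $\partial B$. Two integrations by parts without boundary terms (the first because $\partial\eta=0$ on $\partial B$, the second because $\eta=0$ there) give
$$-\int_B\sigma\,\bar\partial\partial\eta=\int_B\bar\partial\sigma\,\partial\eta=\frac\kappa2\int_Bv\,\partial\eta+\frac\kappa2\int_Bv\sigma\,\partial\eta,\qquad\int_Bv\,\partial\eta=-\int_B(\partial v)\eta=\int_B\eta .$$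
The last integral is the main term: it is there whatever $g$ is, because $\partial v=-1$. Everything else contains $\sigma$. By Cauchy–Schwarz and (12),
$$\frac\kappa2\int_B\eta\le\|\sigma\|_{L^2(B)}\Big(\|\bar\partial\partial\eta\|_{L^2(B)}+\frac\kappa2\cdot\frac{0.7}r\,\|\partial\eta\|_{L^2(B)}\Big). \tag{13}$$
It remains to compute. We have $\partial s=\overline{(z-w)}/r^2$, so
$$\partial\eta=-\frac2{r^2}(1-s)\overline{(z-w)},\qquad|\partial\eta|=\frac2r(1-s)\sqrt s,\qquad\bar\partial\partial\eta=-\frac2{r^2}\big((1-s)-s\big)=-\frac2{r^2}(1-2s).$$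
For a function of $s$ alone, $\int_B\varphi(s)\,dA=\pi r^2\int_0^1\varphi(s)\,ds$. Hence
$$\int_B\eta=\frac{\pi r^2}3,\qquad\|\partial\eta\|^2_{L^2(B)}=4\pi\int_0^1(1-s)^2s\,ds=\frac\pi3,\qquad\|\bar\partial\partial\eta\|^2_{L^2(B)}=\frac{4\pi}{r^2}\int_0^1(1-2s)^2ds=\frac{4\pi}{3r^2}.$$
Since $\kappa\le1$, the bracket in (13) is at most $(2+0.35)\frac1r\sqrt{\pi/3}$. Therefore
$$\|\sigma\|_{L^2(B)}\ge\frac\kappa2\cdot\frac{\pi r^2}3\cdot\frac r{2.35\sqrt{\pi/3}}=\frac{\kappa r^3\sqrt{\pi/3}}{4.7},\qquad\int_B|1-\rho|^2dA\ge\frac{\kappa^2\pi r^6}{67},$$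
because $3\cdot4.7^2=66.27<67$. Combining with $D=|G|^p\Lambda(\rho)$, (8) and (11),
$$\int_{B(w,r)}D\,dA\ge\tfrac12\cdot\tfrac12|G(w)|^p\cdot\frac{\kappa^2\pi r^6}{67}=\frac{\kappa^2\pi r^6}{268}|G(w)|^p\qquad(w\in\mathcal G). \tag{14}$$

**Step 5: adding up the local losses.** Integrate (14) over $w\in\mathcal G$. On the left, since $D\ge0$, Fubini gives
$$\int_{\mathcal G}\int_{B(w,r)}D\,dA\,dA(w)\le\pi r^2\int D\,dA ,$$
because each $z$ lies in $B(w,r)$ for a set of $w$ of area $\pi r^2$. On the right, (9) gives at least $\frac12\cdot\frac{\kappa^2\pi r^6}{268}$. So by (7)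
$$1-Q_p(G,H)=\int D\,dA\ge\frac{r^4}{536}\,\kappa^2\ge10^{-12}\kappa^2,$$
because $148^4\cdot536<2.6\cdot10^{11}$. The pair was arbitrary, so (6) holds and Theorem A is proved. $\blacksquare$

## 6. Gaussian random functions and the proof of Theorem B

For a lower bound on $A_{p,n}$ we need good pairs. The quadratic exponentials were flat in one real direction. To be equally spread in all directions we take random functions whose weighted values have nearly the same law at every point.

Recall that a standard complex Gaussian $\xi$ has density $\pi^{-1}e^{-|\xi|^2}$. Then $|\xi|^2$ is exponential with mean $1$, so $\mathbb E|\xi|^2=1$ and $\mathbb E|\xi|^q=\Gamma(1+\frac q2)$. If the $\xi_\nu$ are independent copies and $\sum|c_\nu|^2<\infty$, then $\sum c_\nu\xi_\nu$ is a centered complex Gaussian with variance $\sum|c_\nu|^2$. It has the law of $(\sum|c_\nu|^2)^{1/2}\xi$.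

**Step 1: the random pair.** Let $1<p<\infty$ and let $(\xi_\nu)_{\nu\in\mathbb N_0^n}$ be i.i.d. standard complex Gaussians. For small $\delta>0$ let $t_1,t_2>0$ with
$$t_1^2=1-\frac{2\delta}p,\qquad t_2^2=1-\frac{2\delta}{p'},$$
$$g=\sum_\nu\xi_\nu t_1^{|\nu|}\frac{z^\nu}{\sqrt{\nu!}},\qquad h=\sum_\nu\xi_\nu t_2^{|\nu|}\frac{z^\nu}{\sqrt{\nu!}},$$
with the same $\xi_\nu$ in both. As $\mathbb E|\xi_\nu|\le1$ and $\sum_\nu R^{|\nu|}/\sqrt{\nu!}<\infty$ for all $R$, almost surely both series converge absolutely and locally uniformly, so $g,h$ are entire. For fixed $z$ the variance of $g(z)$ is $\sum_\nu t_1^{2|\nu|}|z^\nu|^2/\nu!=e^{t_1^2|z|^2}$. So $G(z)$ is a centered complex Gaussian with variance $e^{-(1-t_1^2)|z|^2}=e^{-2\delta|z|^2/p}$, and likewise $H(z)$ has variance $e^{-2\delta|z|^2/p'}$. The choice of $t_1,t_2$ makes the two relevant moments decay in the same way, as in the quadratic family of Section 1: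
$$\mathbb E|G(z)|^p=\Gamma(1+\tfrac p2)e^{-\delta|z|^2},\qquad\mathbb E|H(z)|^{p'}=\Gamma(1+\tfrac{p'}2)e^{-\delta|z|^2}.$$
Integrating in $z$,
$$\mathbb E\|G\|_p^p=\Gamma(1+\tfrac p2)(\pi/\delta)^n,\qquad\mathbb E\|H\|_{p'}^{p'}=\Gamma(1+\tfrac{p'}2)(\pi/\delta)^n. \tag{15}$$
In particular $G\in F^p_n$ and $H\in F^{p'}_n$ almost surely.

**Step 2: comparing expectations.** Now we bound the expected pairing from both sides. For fixed $z$,
$$\mathbb E\,G\bar H(z)=e^{-|z|^2}\sum_\nu(t_1t_2)^{|\nu|}\frac{|z^\nu|^2}{\nu!}=e^{-(1-t_1t_2)|z|^2},$$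
and $t_1t_2\le\frac12(t_1^2+t_2^2)=1-\delta<1$. By Hölder on the product space and (15), $\mathbb E\int|G\bar H|<\infty$. So Fubini applies and $\mathbb E\int G\bar H\,dA=(\pi/(1-t_1t_2))^n$. On the other hand $|\int G\bar H|\le A_{p,n}\|G\|_p\|H\|_{p'}$ almost surely. Using Hölder for $\mathbb E$ and (15),
$$\Big(\frac\pi{1-t_1t_2}\Big)^n\le A_{p,n}\big(\mathbb E\|G\|_p^p\big)^{1/p}\big(\mathbb E\|H\|_{p'}^{p'}\big)^{1/p'}=A_{p,n}\,\Gamma(1+\tfrac p2)^{1/p}\,\Gamma(1+\tfrac{p'}2)^{1/p'}\Big(\frac\pi\delta\Big)^n .$$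
Since $1-t_1t_2=\delta(\frac1p+\frac1{p'})+O(\delta^2)=\delta+O(\delta^2)$, dividing by $(\pi/\delta)^n$ and letting $\delta\to0$ gives the first inequality of Theorem B. The only loss is the pair of Gamma factors: a comparison of moments of one Gaussian, independent of $n$.

**Step 3: the Gamma factors.** We must show $\Gamma(1+\frac p2)^{1/p}\Gamma(1+\frac{p'}2)^{1/p'}\le\frac12\sqrt{pp'}$. Put $s=\frac1p\in(0,1)$, $u=\frac1{2s}$ and $f(s)=s\log\Gamma(1+u)$, so the logarithm of the left side is $f(s)+f(1-s)$. With $\psi=\Gamma'/\Gamma$ and $\frac{du}{ds}=-\frac us$,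
$$f'(s)=\log\Gamma(1+u)-u\,\psi(1+u),\qquad f''(s)=-\frac us\cdot\big(-u\,\psi'(1+u)\big)=\frac{\psi'(1+u)}{4s^3}.$$
By the classical series for $\psi'$,
$$\psi'(1+u)=\sum_{k\ge1}\frac1{(k+u)^2}<\int_0^\infty\frac{dx}{(x+u)^2}=\frac1u=2s .$$
So $f''(s)<\frac1{2s^2}$, and $E(s)=-\frac12\log s-f(s)$ is convex on $(0,1)$. Since $f(\frac12)=\frac12\log\Gamma(2)=0$, convexity gives $E(s)+E(1-s)\ge2E(\frac12)=\log2$, that is,
$$f(s)+f(1-s)\le-\tfrac12\log\big(4s(1-s)\big).$$
Exponentiating, with $s(1-s)=\frac1{pp'}$,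
$$\Gamma(1+\tfrac p2)^{1/p}\,\Gamma(1+\tfrac{p'}2)^{1/p'}\le\big(4s(1-s)\big)^{-1/2}=\frac{\sqrt{pp'}}2 .$$
Finally $4s(1-s)=1-(1-2s)^2$ gives the last equality in the display of Theorem B.

**Step 4: the consequences.** With $x=1-\frac2p$ we have, for $1<p<\infty$, $1-A_{p,n}\le1-\sqrt{1-x^2}\le x^2$, since $\sqrt y\ge y$ on $[0,1]$. For $p\in\{1,\infty\}$ we have $x^2=1$ and the bound is trivial. The lower bound in (2) is Theorem A. The two bounds together give $A_{p,n}=1$ if and only if $p=2$. Monotonicity in $n$ is Step 1 of Section 5. For $1<p<\infty$, $p\ne2$, the limit is at least $2/\sqrt{pp'}$ by Theorem B and at most $1-10^{-12}x^2<1$ by Theorem A. Finally, for $1<p<\infty$,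
$$\frac2{\sqrt{pp'}}\,C_p^n\le\sup_{g,h}\mathcal R_{p,\alpha}(g,h)\le C_p^n,$$
and taking $n$-th roots gives the limit $C_p$. $\blacksquare$
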